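# Closed hyperbolic manifolds with the same primitive lengths and different first eigenvalues

## Theorems A, B and C

For a closed connected Riemannian manifold $M$, let $\lambda_1(M)$ be the smallest positive eigenvalue of its Laplace–Beltrami operator. All manifolds in these notes are closed (compact, without boundary) and connected, unless they are $\mathbb H^n$ or one of its subsets. The problem comes from Christopher J. Leininger, D. B. McReynolds, Walter D. Neumann, and Alan W. Reid, "Length and eigenvalue equivalence", arXiv:math/0606343 (2006): are two hyperbolic manifolds with the same set of lengths of primitive closed geodesics forced to have the same set of eigenvalues? The answer is no.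

**Theorem A.** There is a 2-sheeted covering $M_1\to M_2$ of closed hyperbolic surfaces such that $M_1,M_2$ are primitive length equivalent and $\lambda_1(M_1)<\lambda_1(M_2)$. In particular they are not eigenvalue equivalent.

**Theorem B.** Let $N$ be a closed hyperbolic $n$-manifold, $n\ge 2$, with $\pi_1(N)$ large. For every rational $q>0$ and every $\varepsilon>0$ there are finite covers $M_1,M_2$ of $N$ which are primitive length equivalent, with
$$\operatorname{vol}(M_1)/\operatorname{vol}(M_2)=q,\qquad \lambda_1(M_1)<\varepsilon\,\lambda_1(M_2).$$
If $q=2$, one can take $M_1$ to be a 2-sheeted cover of $M_2$. The case $q=1$ gives examples of equal volume.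

**Theorem C.** For every $n\ge2$ there is a closed hyperbolic $n$-manifold with large fundamental group. Hence the answer is "no" in every dimension $n\ge 2$.

Now we unpack the words.

**Definition.** A manifold is *hyperbolic* if it is complete with all sectional curvatures equal to $-1$. Two manifolds are *eigenvalue equivalent* if their sets of Laplace eigenvalues are equal, and *primitive length equivalent* if their sets of lengths of primitive closed geodesics are equal. Multiplicities are ignored in both cases. A closed geodesic is *primitive* if it does not run several times around a shorter one.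

**Definition.** A group is *large* if some finite-index subgroup surjects onto the free group $F_2$.

For example, the fundamental group of the orientable surface of genus $g\ge2$ is large: in the presentation $\langle\alpha_i,\beta_i\mid\prod[\alpha_i,\beta_i]\rangle$ send every $\alpha_i$ to $1$, send $\beta_1,\beta_2$ to a free basis and the other $\beta_i$ to $1$; the relator goes to $1$. On the other hand $\mathbb Z^k$ is not large, since all its subgroups and their quotients are abelian.

In each theorem the failure of eigenvalue equivalence is visible at the bottom of the spectrum. If $0<\lambda_1(M_1)<\lambda_1(M_2)$, then $\lambda_1(M_1)$ is an eigenvalue of $M_1$, while $M_2$ has no eigenvalue strictly between $0$ and $\lambda_1(M_2)$.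

In Theorem A the inequality $\lambda_1(M_1)\le\lambda_1(M_2)$ costs nothing, since eigenfunctions of $M_2$ pull back to $M_1$. The content is that the inequality can be strict although the primitive lengths agree. That the lengths agree is not automatic for a 2-sheeted cover either: a primitive geodesic of $M_2$ of length $\ell$ that does not lift to a closed geodesic contributes $2\ell$ to $M_1$, not $\ell$.

*Remark (not used below).* Theorem B applies to every closed hyperbolic surface, because a finite cover is orientable of genus $\ge2$. It also applies to every closed hyperbolic 3-manifold, whose group is large by I. Agol, *The virtual Haken conjecture*, Doc. Math. 18 (2013).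

Two textbook facts are used throughout. First,
$$\lambda_1(M)=\inf\left\{\frac{\int_M|\nabla u|^2}{\int_M u^2}:\ u\in C^\infty(M),\ u\neq0,\ \int_M u=0\right\}>0 .$$
Second, if $\mathbb H^n/\Gamma$ is closed hyperbolic with $\Gamma$ its deck group, then $\Gamma$ acts freely, properly discontinuously and cocompactly. Every $\gamma\in\Gamma\setminus1$ has a unique axis, a geodesic line along which it translates by a length $\ell(\gamma)>0$.

## Primitive lengths of a cover, computed in a finite group

Let $M=\mathbb H^n/\Gamma$ be closed hyperbolic and $\Phi:\Gamma\to G$ a surjection onto a finite group. A subgroup $U\le G$ gives the finite cover $M_U=\mathbb H^n/\Phi^{-1}(U)$ of $M$. We look for a condition on two subgroups $H,K$ which makes $M_H,M_K$ primitive length equivalent.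

**Lemma 1.** Suppose that for every cyclic subgroup $C\le G$
$$\{|C\cap gHg^{-1}|:g\in G\}=\{|C\cap gKg^{-1}|:g\in G\}.\tag{1}$$
Then $M_H$ and $M_K$ are primitive length equivalent.

*Proof.* **Step 1: primitive geodesics as group elements.** Let $\Gamma'\le\Gamma$ have finite index. Consider the stabilizer in $\Gamma'$ of the axis of a nontrivial element of $\Gamma'$. Each of its elements acts on the axis as an isometry of a line. It cannot be a flip, which would have a fixed point; and if it fixes the axis pointwise, it is trivial. So the stabilizer embeds in the translations of $\mathbb R$, as a discrete nontrivial group, and is infinite cyclic.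

Call $\delta\in\Gamma'$ *primitive in $\Gamma'$* if it is nontrivial and not a proper power in $\Gamma'$. This holds exactly when $\delta$ generates the stabilizer in $\Gamma'$ of its axis. Indeed, $\delta$ lies in that infinite cyclic group, so if it is not a proper power it is a generator. Conversely, if $\delta$ is a generator and $\delta=\eta^k$, then $\eta$ commutes with $\delta$, hence preserves the axis, so $\eta\in\langle\delta\rangle$ and $k=\pm1$. Closed geodesics of $\mathbb H^n/\Gamma'$, with orientation, correspond to conjugacy classes of nontrivial elements of $\Gamma'$, and primitive ones to classes of primitive elements. The length is $\ell$, and $\ell(\gamma^k)=|k|\,\ell(\gamma)$.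

**Step 2: a formula for the primitive lengths of $M_U$.** Put $\Gamma_U=\Phi^{-1}(U)$. Let $\delta$ be primitive in $\Gamma_U$. The stabilizer in $\Gamma$ of its axis is infinite cyclic; let $\gamma$ be the generator with $\delta=\gamma^k$, $k\ge1$. Then $\gamma$ is primitive in $\Gamma$. The group $\langle\gamma\rangle\cap\Gamma_U$ is cyclic and contains $\delta$, which is not a proper power in $\Gamma_U$, so $\delta$ generates it. Hence $k$ is the least positive integer with $\Phi(\gamma)^k\in U$, that is, $k=|C|/|C\cap U|$ where $C=\langle\Phi(\gamma)\rangle$.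

Conversely, let $\gamma$ be primitive in $\Gamma$ and put $k=|C|/|C\cap U|$. Then $\gamma^k$ generates $\langle\gamma\rangle\cap\Gamma_U$. It is primitive in $\Gamma_U$, because a root of it in $\Gamma_U$ stabilizes the axis of $\gamma$, so lies in $\langle\gamma\rangle\cap\Gamma_U=\langle\gamma^k\rangle$. Therefore the set of primitive lengths of $M_U$ is
$$\Big\{\tfrac{|C|}{|C\cap U|}\,\ell(\gamma):\ \gamma\in\Gamma\text{ primitive},\ C=\langle\Phi(\gamma)\rangle\Big\}.\tag{2}$$

**Step 3: compare $H$ and $K$.** Let $\gamma\in\Gamma$ be primitive, $C=\langle\Phi(\gamma)\rangle$. By (1) there is $g\in G$ with $|C\cap gKg^{-1}|=|C\cap H|$. Choose $\eta\in\Gamma$ with $\Phi(\eta)=g$ and put $\gamma'=\eta^{-1}\gamma\eta$. This is primitive in $\Gamma$, $\ell(\gamma')=\ell(\gamma)$, and $C'=\langle\Phi(\gamma')\rangle=g^{-1}Cg$ satisfies $|C'|=|C|$ and $|C'\cap K|=|C\cap gKg^{-1}|=|C\cap H|$. So the length that $\gamma$ contributes to (2) for $U=H$ is contributed by $\gamma'$ for $U=K$. The reverse inclusion is symmetric. $\square$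

As an illustration of (2), take $G=\mathbb Z/2$ and $U=1$. A primitive $\gamma$ contributes $\ell(\gamma)$ to the double cover if $\Phi(\gamma)=0$, and $2\ell(\gamma)$ if $\Phi(\gamma)\ne0$.

## Small groups, and what condition (1) leaves undecided

If $G$ is abelian, (1) says $|C\cap H|=|C\cap K|$ for all cyclic $C$. With $C=\langle h\rangle$, $h\in H$, we get $|C\cap K|=|C|$, so $h\in K$. By symmetry $H=K$, and abelian quotients give nothing.

The simplest nonabelian source is affine. Let $V=\mathbb F_p^k$ with $k\ge 2$, $G=V\rtimes GL(V)$, and let $H,K\subset V$ be *any* two nonzero proper subspaces. If $C$ is cyclic, then $C\cap V$ is cyclic, hence of order $1$ or $p$. If it is trivial, both sides of (1) are $\{1\}$. If it is generated by $v\ne0$, then, since $GL(V)$ is transitive on nonzero vectors, some conjugate of $H$ contains $v$ and some conjugate misses it. So the left side is $\{1,p\}$, and so is the right side. Thus (1) holds, even with $|H|\neq|K|$.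

So primitive length equivalent pairs are easy to produce, with $M_H\to M_K$ a 2-sheeted cover if one likes (take $p=2$, $k\ge3$ and $H\subset K$ of index 2). The sensible first attempt is to take such a pair and compare spectra. This is where it stops: for a fixed pair we have to show that one particular number is *not* an eigenvalue of $M_K$, and nothing in (1) computes an eigenvalue of either manifold. We need a family of examples in which $\lambda_1(M_H)$ and $\lambda_1(M_K)$ can be estimated, each only up to a constant factor, with the estimates so far apart that constants do not matter.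

## Tori glued everywhere and tori glued at one spot

The following computation with finite graphs shows what kind of family will do. On a finite set with permutations acting on it, measure a function $w$ by the sum $E(w)$ of $|w(\xi z)-w(\xi)|^2$ over all points $\xi$ and all permutations $z$ in the list, and let $\lambda_1$ be the minimum of $E(w)/\sum w^2$ over nonzero $w$ with $\sum w=0$. Take the set $(\mathbb Z/m)^D\times\{0,1\}$, two copies of a discrete torus, with the $D$ unit translations and one more permutation.

*Glued everywhere.* The extra permutation swaps $(p,0)$ and $(p,1)$ for all $p$. The quadratic form $E$ is that of $T\otimes1+1\otimes S$, where $T$ has eigenvalues $\sum_i(2-2\cos(2\pi k_i/m))$ and $S$ has eigenvalues $0$ and $4$. So $\lambda_1=\min(4\sin^2(\pi/m),4)=4\sin^2(\pi/m)$, of order $m^{-2}$ whatever $D$ is.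

*Glued at one spot.* The extra permutation swaps $(0,0)$ and $(0,1)$ and fixes everything else. For $w=\pm1$ on the two copies, $E(w)=4+4=8$ and $\sum w^2=2m^D$, so $\lambda_1\le4m^{-D}$.

The two orders separate as soon as $D\ge3$. For $D=1$ the upper bound $4m^{-1}$ is larger than $4\sin^2(\pi/m)$ for large $m$, and for $D=2$ both are of order $m^{-2}$, so in these cases this comparison decides nothing up to constants. We take $D=3$.

Now we want *one* tower of manifolds in which $M_K$ looks like tori glued everywhere and $M_H$ looks like tori glued at one spot. The torus layers will be indexed by $K\backslash G$ and $H\backslash G$. The gluing everywhere will be done by a subgroup $L\le G$ acting on the right on these coset spaces, and the gluing at one spot by all of $G$. So $L$ should be transitive on $K\backslash G$ but not on $H\backslash G$. The $L$-orbit of the coset $K$ is $\{K\ell:\ell\in L\}$, so the requirement reads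
$$KL=G,\qquad HL\neq G.\tag{3}$$

If instead all of $G$ glued everywhere, then both graphs would be of the first type, and for large $m$ both would have the same $\lambda_1=4\sin^2(\pi/m)$. That is why the second, sparse gluing matters.

Can (3) be had in $V\rtimes GL(V)$, with $H,K\subset V$ satisfying (1) and $L\supset GL(V)$? No. Such an $L$ equals $(L\cap V)\,GL(V)$, and $L\cap V$ is $GL(V)$-invariant, so it is $0$ or $V$. If it is $V$, then $L=G$ and $HL=G$. If it is $0$, then $KL=G$ forces $K=V$; then for $C=\langle v\rangle$, $v\neq 0$, the right side of (1) is $\{p\}$, while $H\ne V$ (as $HL\neq G$) and some conjugate of $H$ misses $v$, so $1$ is in the left side. The cure is to let the linear group preserve one subspace $A$, so that $L\cap V=A$ becomes possible.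

## Affine groups preserving a subspace

**Lemma 2.** For every rational $q>0$ there are a finite group $G$ and subgroups $L,H,K$ such that

1. condition (1) holds for every cyclic $C\le G$;
2. $KL=G$, $HL\ne G$, $K\ne G$;
3. $|K|/|H|=q$.

If $q=2$ one can take $H\le K$.

*Proof.* **Step 1: one prime.** Here we find subspaces that behave alike toward every single vector. Let $p$ be prime, $d\ge2$, $V_p=\mathbb F_p^{2d}$, $A_p\subset V_p$ a subspace of dimension $d$, $Q_p$ the stabilizer of $A_p$ in $GL(V_p)$, and $G_p=V_p\rtimes Q_p$. Extending bases shows that the $Q_p$-orbits on $V_p$ are $\{0\}$, $A_p\setminus0$ and $V_p\setminus A_p$. Call a subspace $U\subset V_p$ *admissible* if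
$$0\neq U\cap A_p\ne A_p\quad\text{and}\quad U\not\subset A_p .$$
For example, in $\mathbb F_2^4$ with $A=\langle e_1,e_2\rangle$ the subspace $\langle e_1,e_3\rangle$ is admissible.

An admissible $U$ contains an element of $A_p\setminus0$ and one of $V_p\setminus A_p$, and it misses an element of $A_p\setminus0$. It also misses an element of $V_p\setminus A_p$. For the complement of the proper subspace $A_p$ spans $V_p$: if $v\notin A_p$ and $a\in A_p$, then $v$ and $v+a$ are in the complement, and $a$ is their difference. So $V_p\setminus A_p\subset U$ would give $U=V_p$, contrary to $U\cap A_p\neq A_p$.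

Conjugation by $G_p$ acts on $V_p$ through $Q_p$, since $V_p$ is abelian. Hence for every $v\in V_p\setminus0$ there are $g,g'\in G_p$ with
$$v\in gUg^{-1},\qquad v\notin g'Ug'^{-1}.\tag{4}$$

**Step 2: several primes, and condition (1).** Let $P$ be a finite nonempty set of primes, $G=\prod_{p\in P}G_p$, $V=\prod V_p$, $U=\prod U_p$ with every $U_p$ admissible. Let $C\le G$ be cyclic. The group $V$ is abelian with Sylow subgroups $V_p$, so every subgroup of $V$ is the product of its intersections with the $V_p$. The cyclic group $C\cap V$ has $p$-part $C\cap V_p$, which is trivial or of order $p$. As $V$ is normal, $gUg^{-1}\subset V$, and for $g=(g_p)$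
$$C\cap gUg^{-1}=\prod_p\big((C\cap V_p)\cap g_pU_pg_p^{-1}\big).$$
When $C\cap V_p\neq1$, it is generated by one nonzero vector, so by (4) its factor can be made of order $p$ or of order $1$, and the choices for different $p$ are independent. So $\{|C\cap gUg^{-1}|:g\in G\}$ is the set of all divisors of the squarefree number $|C\cap V|$. This does not depend on $U$. Hence (1) holds for any $H=\prod H_p$, $K=\prod K_p$ with admissible factors.

**Step 3: the subgroup $L$.** Let $L_p=A_pQ_p$, a subgroup since $Q_p$ preserves $A_p$, and $L=\prod L_p$. Then $K_pL_p=(K_p+A_p)Q_p$. So $KL=G$ if and only if $K_p+A_p=V_p$ for all $p$, and likewise for $H$.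

**Step 4: sizes.** Write $q=\prod_{p\in P}p^{e_p}$ with $P\neq\emptyset$ (zero exponents are allowed), and take $d=3+\max|e_p|$. Let $A_p$ be spanned by the first $d$ basis vectors $e_1,\dots,e_d$ of $V_p$. Put
$$K_p=\langle e_1,\ e_{d+1},\dots,e_{2d}\rangle,\qquad H_p=\langle e_1,\dots,e_{\mu_p},\ e_{d+1},\dots,e_{d+\nu_p}\rangle,$$
where $\mu_p,\nu_p\in[1,d-1]$ and $\mu_p+\nu_p=d+1-e_p$. Such integers exist because $|e_p|\le d-3$ gives $d+1-e_p\in[4,2d-2]$, and sums of two integers from $[1,d-1]$ fill $[2,2d-2]$.

These subspaces are admissible: $K_p\cap A_p$ has dimension $1<d$, $H_p\cap A_p$ has dimension $\mu_p\in[1,d-1]$, and neither subspace lies in $A_p$. Moreover $K_p+A_p=V_p$, while $H_p+A_p\ne V_p$ because $\nu_p<d$. By Step 3, $KL=G$ and $HL\neq G$. Clearly $K\neq G$, since $K_p\neq V_p$. Finally $|K|/|H|=\prod p^{(d+1)-(d+1-e_p)}=q$.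

**Step 5: nested subgroups for $q=2$.** Take $P=\{2\}$, $d=2$, $V=\mathbb F_2^4$, $A=\langle e_1,e_2\rangle$ and
$$H=\langle e_1,e_3\rangle\subset K=\langle e_1,e_3,e_4\rangle .$$
Both meet $A$ in $\langle e_1\rangle$ and neither lies in $A$, so both are admissible. Also $K+A=V$, $H+A\neq V$, $K\ne G$, and $|K|/|H|=2$. $\square$

In Step 5, (1) can be checked at a glance: both sides are $\{1\}$ if $C\cap V=1$ and $\{1,2\}$ if $C\cap V\neq1$. Admissibility is a convenient sufficient condition and not a necessary one. In the same $G$, the subgroups $\langle e_3\rangle$ and $\langle e_3,e_4\rangle$ contain no vector of $A\setminus0$ and both contain some, but not all, vectors of $V\setminus A$. So they satisfy (1) as well, both sides being $\{1\}$ when $C\cap V$ is generated by a vector of $A$ and $\{1,2\}$ when it is generated by a vector outside $A$.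

## Comparing a cover with its Schreier graph

We need to transfer the graph estimates to manifolds, with constants that do not depend on the cover.

Fix a closed hyperbolic $M_0=\mathbb H^n/\Gamma_0$ and a surjection $\theta:\Gamma_0\to F_r$ onto the free group on $z_1,\dots,z_r$. Let $D\subset\mathbb H^n$ be a compact Dirichlet domain for $\Gamma_0$ and $v=\operatorname{vol}(D)=\operatorname{vol}(M_0)$.

**Definition.** For $F\le F_r$ of finite index, the *Schreier graph* $Y=Y_F$ has vertex set $F\backslash F_r$ and an edge from $\xi$ to $\xi z_i$ for each vertex $\xi$ and each $i$. Put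
$$E_Y(w)=\sum_{\xi}\sum_{i=1}^r|w(\xi z_i)-w(\xi)|^2,\qquad\lambda_1(Y)=\min_{\sum w=0,\ w\neq0}\frac{E_Y(w)}{\sum_\xi w(\xi)^2}.$$

Since $F_r$ is transitive on cosets, $Y$ is connected, so $E_Y(w)=0$ only for constant $w$, and $\lambda_1(Y)>0$. For example, let $F\le F_2$ be the kernel of $z_1\mapsto1$, $z_2\mapsto0\in\mathbb Z/2$. There are two vertices, joined by two $z_1$-edges, with a $z_2$-loop at each. For $w=(1,-1)$ we get $E_Y(w)=8$ and $\sum w^2=2$, so $\lambda_1(Y)=4$.

Put $\Gamma_Y=\theta^{-1}(F)$ and $M_Y=\mathbb H^n/\Gamma_Y$. Then $\Gamma_Y\backslash\Gamma_0=F\backslash F_r$ through $\theta$. For $g\in\Gamma_0$ the image of $gD$ in $M_Y$ depends only on the vertex $\xi=F\theta(g)$; call it the *tile* $\xi$. The tiles cover $M_Y$ and overlap in measure zero. For each $\xi$ we fix one $g_\xi\in\Gamma_0$ with $F\theta(g_\xi)=\xi$. A function $u$ on $M_Y$ lifts to a $\Gamma_Y$-invariant function $\tilde u$ on $\mathbb H^n$.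

**Lemma 3.** There are constants $C_1,C_2,R>0$, with $R$ an integer, depending only on $M_0,\theta,D$, such that for all $F$ of finite index with at least two cosets:

(a) $\lambda_1(M_Y)\ge\big[C_1(1+1/\lambda_1(Y))\big]^{-1}$.

(b) Let $w:F\backslash F_r\to[0,1]$, and let $Z$ be the set of vertices $\xi$ such that $w$ is not constant on the ball of radius $R$ around $\xi$ in $Y$. Then there is a smooth $u:M_Y\to[0,1]$ with $u=w(\xi)$ on tile $\xi$ for all $\xi\notin Z$, and $\int_{M_Y}|\nabla u|^2\le C_2|Z|$.

*Proof of (a).* The plan is to replace $u$ by its averages over tiles, and to control both the error and the jumps between neighboring averages by $\int|\nabla u|^2$.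

**Step 1: a ball that sees all neighbors.** Choose $\delta_i\in\Gamma_0$ with $\theta(\delta_i)=z_i$ and a closed geodesic ball $B\subset\mathbb H^n$ containing $D$ and all $\delta_iD$. The Poincaré inequality on $B$ gives $C_B$ with $\int_B|f-\bar f_B|^2\le C_B\int_B|\nabla f|^2$, where $\bar f_B$ is the average. The same holds on each $gB$, with the same constant. Finally $B\subset\bigcup_{j=1}^N\gamma_jD$ for some $\gamma_1,\dots,\gamma_N\in\Gamma_0$.

Let $u$ be smooth on $M_Y$ with $\int u=0$, and write $g=g_\xi$ inside sums over $\xi$. For fixed $j$, the set $g\gamma_jD$ projects to the tile $\xi\,\theta(\gamma_j)$, and $\xi\mapsto\xi\,\theta(\gamma_j)$ is a bijection of vertices. Hence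
$$\sum_\xi\int_{gB}|\nabla\tilde u|^2\le\sum_{j=1}^N\sum_\xi\int_{g\gamma_jD}|\nabla\tilde u|^2=N\int_{M_Y}|\nabla u|^2.\tag{5}$$

**Step 2: averages over tiles.** Let $u_\xi$ be the average of $\tilde u$ over $gD$; by invariance it depends only on $\xi$. Averages minimize square deviation, so
$$\int_{gD}|\tilde u-u_\xi|^2\le\int_{gD}|\tilde u-\bar u_{gB}|^2\le\int_{gB}|\tilde u-\bar u_{gB}|^2\le C_B\int_{gB}|\nabla\tilde u|^2,$$
where $\bar u_{gB}$ is the average of $\tilde u$ over $gB$. The average of $\tilde u$ over $g\delta_iD$ is $u_{\xi z_i}$. Since $gD$ and $g\delta_iD$ lie in $gB$ and have volume $v$, the Cauchy–Schwarz inequality bounds both $|u_\xi-\bar u_{gB}|^2$ and $|u_{\xi z_i}-\bar u_{gB}|^2$ by $v^{-1}C_B\int_{gB}|\nabla\tilde u|^2$. By $(a+b)^2\le2a^2+2b^2$,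
$$|u_\xi-u_{\xi z_i}|^2\le4v^{-1}C_B\int_{gB}|\nabla\tilde u|^2 .$$
Summing over $\xi$ and $i$ and using (5), $E_Y(u_\cdot)\le4rv^{-1}C_BN\int_{M_Y}|\nabla u|^2$.

**Step 3: assemble.** We have $\sum_\xi u_\xi=v^{-1}\int u=0$, so $\sum_\xi u_\xi^2\le E_Y(u_\cdot)/\lambda_1(Y)$. Therefore
$$\int_{M_Y}u^2=\sum_\xi\int_{gD}|\tilde u-u_\xi|^2+v\sum_\xi u_\xi^2\le C_BN\Big(1+\frac{4r}{\lambda_1(Y)}\Big)\int_{M_Y}|\nabla u|^2 .$$
This is (a) with $C_1=4rC_BN$.

*Proof of (b).* Here we smooth out $w$ by a partition of unity that is invariant under $\Gamma_0$. Choose a smooth compactly supported $\chi_0\ge0$ on $\mathbb H^n$, positive on $D$. The locally finite sum $\sum_{\gamma\in\Gamma_0}\chi_0(\gamma^{-1}x)$ is smooth, positive and $\Gamma_0$-invariant, and dividing $\chi_0$ by it gives $\chi\ge0$ with $\sum_{\gamma\in\Gamma_0}\chi(\gamma^{-1}x)=1$. The set $T=\{\tau\in\Gamma_0:\tau\operatorname{supp}\chi\cap D\ne\emptyset\}$ is finite. Let $R$ be an integer at least $1$ and at least the word length of $\theta(\tau)$ for each $\tau\in T$. Put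
$$\tilde u(x)=\sum_{\gamma\in\Gamma_0}w(F\theta(\gamma))\,\chi(\gamma^{-1}x).$$
For $\beta\in\Gamma_Y$, substitute $\gamma=\beta\gamma'$ in $\tilde u(\beta x)$. Since $\theta(\beta)\in F$, we have $F\theta(\beta\gamma')=F\theta(\gamma')$, so $\tilde u(\beta x)=\tilde u(x)$. The values lie in $[0,1]$. So $\tilde u$ descends to a smooth $u:M_Y\to[0,1]$.

On $gD$ with $\xi=F\theta(g)$, write $\gamma=g\tau$. If $\chi(\tau^{-1}g^{-1}x)\neq0$, then $g^{-1}x\in\tau\operatorname{supp}\chi\cap D$, so $\tau\in T$. Hence
$$\tilde u(x)=\sum_{\tau\in T}w(\xi\,\theta(\tau))\,\chi(\tau^{-1}g^{-1}x)\qquad(x\in gD).$$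
Each $\xi\,\theta(\tau)$ is within distance $R$ of $\xi$ in $Y$. If $\xi\notin Z$, all the coefficients equal $w(\xi)$, so $\tilde u=w(\xi)$ on $gD$ and the gradient vanishes in its interior. For every $\xi$ we have $|\nabla\tilde u|\le|T|\max|\nabla\chi|$ in the interior of $gD$. Tile boundaries have measure zero, so $\int_{M_Y}|\nabla u|^2\le v\,(|T|\max|\nabla\chi|)^2\,|Z|$. $\square$

## The tower over $(\mathbb Z/m)^3$

Given $q$, let $(G,L,H,K)$ be as in Lemma 2, with $H\le K$ if $q=2$. Let $\ell_1,\dots,\ell_s$ be the elements of $L$ and $g_1,\dots,g_t$ the elements of $G$. Put $r=3+s+t$, and let $F_r$ be free on $x_1,x_2,x_3,\ a_1,\dots,a_s,\ y_1,\dots,y_t$.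

**Step 1: a base manifold $M_0$ with a surjection $\theta:\Gamma_0=\pi_1(M_0)\to F_r$.** For Theorem A take the orientable surface of genus $r$ with a hyperbolic metric. Map the standard generators $\alpha_i\mapsto1$ and $\beta_i\mapsto$ the $i$-th free generator; the relator $\prod[\alpha_i,\beta_i]$ maps to $1$. For Theorem B, a finite-index subgroup of $\pi_1(N)$ surjects onto $F_2$. A subgroup of index $r-1$ in $F_2$ exists and is free of rank $1+(r-1)=r$. Its preimage has finite index in $\pi_1(N)$; let $M_0$ be the corresponding finite cover of $N$. In both cases $M_0,\theta$ and a Dirichlet domain $D$ are now fixed, before any $m$ is chosen.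

With the group of Step 5 of Lemma 2 the genus is explicit. The stabilizer $Q$ of a plane in $\mathbb F_2^4$ has order $6\cdot6\cdot16=576$, so $|G|=16\cdot576=9216$, $|L|=4\cdot576=2304$, and $r=3+2304+9216=11523$.

**Step 2: an action of $F_r$ that glues by $L$ everywhere and by $G$ at one spot.** For $m\ge2$ let $P_m=(\mathbb Z/m)^3$ with standard generators $e_1,e_2,e_3$. Let $F_r$ act on the right on $P_m\times G$ by the permutations
$$(p,g)x_i=(p+e_i,g),\qquad(p,g)a_j=(p,g\ell_j),\qquad(p,g)y_k=\begin{cases}(0,gg_k)&p=0,\\(p,g)&p\neq0.\end{cases}$$
Any choice of permutations for the free generators defines an action. This action commutes with left multiplication by $G$ on the second factor. On the first factor it is translation through the homomorphism $\alpha:F_r\to P_m$ with $x_i\mapsto e_i$ and $a_j,y_k\mapsto0$.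

**Step 3: a finite quotient onto $G$.** Lemma 1 needs a homomorphism onto $G$, which we now extract. Let $\Lambda=\ker\alpha$, and for $\lambda\in\Lambda$ define $\phi(\lambda)\in G$ by $(0,1)\lambda=(0,\phi(\lambda))$. For $\lambda,\mu\in\Lambda$, since left multiplication commutes with the action,
$$(0,1)\lambda\mu=(0,\phi(\lambda))\mu=\phi(\lambda)\cdot\big((0,1)\mu\big)=(0,\phi(\lambda)\phi(\mu)).$$
So $\phi:\Lambda\to G$ is a homomorphism. It is onto, because $y_k\in\Lambda$ and $\phi(y_k)=g_k$. Put
$$\Gamma=\theta^{-1}(\Lambda),\qquad\Phi=\phi\circ\theta:\Gamma\to G\ \text{(onto)},\qquad M_U=\mathbb H^n/\Phi^{-1}(U)\quad(U\le G).$$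

**Step 4: the Schreier graph of $M_U$.** We have $\Phi^{-1}(U)=\theta^{-1}(F_U)$ with $F_U=\phi^{-1}(U)\le\Lambda$, so $M_U$ is the finite cover $M_Y$ of $M_0$ for $F=F_U$. Since the action commutes with left multiplication, $F_r$ acts on $P_m\times(U\backslash G)$ by the same formulas. This action is transitive: the $y_k$ move $(0,U)$ to every $(0,Ug_k)$, and the $x_i$ move the first coordinate anywhere. The stabilizer of $(0,U)$ consists of the $\lambda$ with $\alpha(\lambda)=0$ and $U\phi(\lambda)=U$, which is $F_U$. So the Schreier graph $Y_U$ has vertex set $P_m\times(U\backslash G)$, with edges given by the formulas of Step 2.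

**Step 5: lengths and volumes.** By Lemma 1, applied to $\mathbb H^n/\Gamma$ and $\Phi$, the manifolds $M_H$ and $M_K$ are primitive length equivalent for every $m$. Moreover
$$\operatorname{vol}(M_H)/\operatorname{vol}(M_K)=[G:H]/[G:K]=|K|/|H|=q .$$
If $q=2$ and $H\le K$, then $\Phi^{-1}(H)$ has index $2$ in $\Phi^{-1}(K)$, so $M_H\to M_K$ is a 2-sheeted cover.

## The bounds $\lambda_1(M_K)\ge c_1m^{-2}$ and $\lambda_1(M_H)\le C_4m^{-3}$

The constants $c_0,c_1,C_3,C_4$ below, like $C_1,C_2,R$ of Lemma 3, do not depend on $m$.

**Step 1: lower bound for $\lambda_1(M_K)$.** The $x$- and $a$-edges alone already connect $Y_K$, and we bound its $\lambda_1$ using only these. Dropping the $y_k$-edges,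
$$E_{Y_K}(w)\ge\sum_{(p,\omega)}\Big(\sum_{i=1}^3|w(p+e_i,\omega)-w(p,\omega)|^2+\sum_{j=1}^s|w(p,\omega\ell_j)-w(p,\omega)|^2\Big)=\langle(T\otimes1+1\otimes S)w,w\rangle .$$
Here $T$ on functions on $P_m$ and $S$ on functions on $K\backslash G$ are the nonnegative self-adjoint operators with $\langle Tf,f\rangle=\sum_{p,i}|f(p+e_i)-f(p)|^2$ and $\langle Sf,f\rangle=\sum_{\omega,j}|f(\omega\ell_j)-f(\omega)|^2$.

The characters of $P_m$ diagonalize $T$, with eigenvalues $\sum_{i=1}^3(2-2\cos(2\pi k_i/m))$. So its kernel is the constants and its least positive eigenvalue is $2-2\cos(2\pi/m)=4\sin^2(\pi/m)\ge16/m^2$, by $\sin x\ge2x/\pi$ on $[0,\pi/2]$. A function in the kernel of $S$ is constant on $L$-orbits. Since $KL=G$, $L$ is transitive on $K\backslash G$, so the kernel of $S$ is the constants. As $K\ne G$, the set $K\backslash G$ has at least two points, so $S$ has a least positive eigenvalue $\kappa$, and $\kappa$ does not depend on $m$.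

The eigenvalues of $T\otimes1+1\otimes S$ are the sums of an eigenvalue of $T$ and one of $S$. The sum $0$ occurs only for constants, and every other sum is at least $\min(16/m^2,\kappa)$. With $c_0=\min(16,4\kappa)$ and $m\ge2$ this gives $\lambda_1(Y_K)\ge c_0m^{-2}$. By Lemma 3(a), since $1+m^2/c_0\le m^2(1+1/c_0)$,
$$\lambda_1(M_K)\ge\big[C_1(1+m^2/c_0)\big]^{-1}\ge c_1m^{-2},\qquad c_1=\big[C_1(1+1/c_0)\big]^{-1}>0.\tag{6}$$

**Step 2: a test function on $Y_H$ with few bad vertices.** Since $HL\neq G$, $L$ is not transitive on $H\backslash G$. Let $O\subsetneq H\backslash G$ be an $L$-orbit, and put $w(p,\omega)=1$ if $\omega\in O$ and $w(p,\omega)=0$ otherwise. Then $w$ is constant along all $x_i$-edges, along all $a_j$-edges, and along the $y_k$-edges at vertices with $p\neq0$, which are loops. It can change only along edges joining two vertices of $\{0\}\times(H\backslash G)$.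

Let $Z$ be the set of Lemma 3(b). If $\xi\in Z$, some vertex within distance $R$ of $\xi$ has a different $w$-value, and a shortest path to it contains an edge where $w$ changes. So $\xi$ is within distance $R$ of $\{0\}\times(H\backslash G)$. From each of the $[G:H]$ vertices of this set one reaches at most $(2r+1)^R$ vertices in $R$ moves, each move being one of $2r$ steps or a rest. Hence
$$|Z|\le C_3:=[G:H](2r+1)^R,$$
independent of $m$.

**Step 3: upper bound for $\lambda_1(M_H)$.** Let $u$ be the function of Lemma 3(b), so $\int|\nabla u|^2\le C_2C_3$. It equals $1$ on at least $m^3|O|-C_3\ge m^3-C_3$ tiles and $0$ on at least $m^3(|H\backslash G|-|O|)-C_3\ge m^3-C_3$ tiles. Let $a$ be the mean value of $u$. For $m^3>C_3$,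
$$\int_{M_H}(u-a)^2\ge v(m^3-C_3)\big((1-a)^2+a^2\big)\ge\tfrac12v(m^3-C_3)>0 .$$
Now $u-a$ has mean zero and the same gradient as $u$. So for $m^3\ge2C_3$
$$0<\lambda_1(M_H)\le\frac{2C_2C_3}{v(m^3-C_3)}\le C_4m^{-3},\qquad C_4=4C_2C_3/v.\tag{7}$$

**Step 4: Theorems A and B.** From (6) and (7), for all large $m$,
$$\frac{\lambda_1(M_H)}{\lambda_1(M_K)}\le\frac{C_4}{c_1}\,m^{-1},$$
which is less than $\varepsilon$ once $m$ is large. With $M_0$ a finite cover of $N$, the manifolds $M_1=M_H$ and $M_2=M_K$ are finite covers of $N$ and, by Step 5 of the previous section, have all the properties claimed in Theorem B, including the 2-sheeted cover when $q=2$. With $q=2$, $H\le K$ and $M_0$ the surface of genus $r$, they prove Theorem A. Since $0<\lambda_1(M_1)<\lambda_1(M_2)$, the number $\lambda_1(M_1)$ is an eigenvalue of $M_1$ and not of $M_2$. $\blacksquare$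

## Hyperbolic manifolds with large groups in every dimension

To prove Theorem C we find a closed hyperbolic $n$-manifold cut by an embedded totally geodesic hypersurface. The lifts of the hypersurface cut $\mathbb H^n$ into pieces arranged like a tree, and counting edges and vertices in a finite quotient of the tree produces the free group.

**Step 1: the group.** Let $n\ge2$ and $f=x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2$, with bilinear form $b$, $b(x,x)=f(x)$. The model of $\mathbb H^n$ is the sheet $\{f=-1,\ x_{n+1}>0\}$. Its geodesics are $\cosh t\,x+\sinh t\,w$ with $w$ a unit tangent vector at $x$, that is, $b(x,w)=0$ and $f(w)=1$. Its hyperplanes are the sets $\{b(\cdot,\nu)=0\}$ with $f(\nu)=1$, and the two open half-spaces of such a hyperplane are given by the sign of $b(\cdot,\nu)$.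

Let $\Theta$ be the group of elements of $O(f;\mathbb Z[\sqrt2])$ preserving each sheet of the hyperboloid. The Galois conjugate $x_1^2+\dots+x_n^2+\sqrt2\,x_{n+1}^2$ of $f$ is positive definite, so $\Theta$ is a discrete cocompact group of isometries of $\mathbb H^n$ (Borel–Harish-Chandra, Ann. of Math. 75 (1962); Mostow–Tamagawa, Ann. of Math. 76 (1962)).

For $N\ge1$ let $\Theta(N)=\{\gamma\in\Theta:\gamma\equiv1\bmod N\}$, normal of finite index in $\Theta$, and let $\Delta=\Theta(3)$. We claim that $\Delta$ is torsion-free. Since $\mathbb Z[\sqrt2]\cong\mathbb Z^2$, it embeds in the kernel of $GL_k(\mathbb Z)\to GL_k(\mathbb Z/3)$ with $k=2n+2$, so it is enough to recall Minkowski's argument for that kernel. Suppose $(1+3^jX)^p=1$ with $p$ prime, $j\ge1$ and $X\not\equiv0\bmod3$. If $p\ne3$, reduction mod $3^{j+1}$ gives $p\,3^jX\equiv0$, a contradiction. If $p=3$, then $3^{j+1}X+3^{2j+1}X^2+3^{3j}X^3=0$, and reduction mod $3^{j+2}$ gives $3^{j+1}X\equiv0$, a contradiction.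

Point stabilizers in the discrete group $\Delta$ are finite, hence trivial. So $\Delta$ acts freely and $\mathbb H^n/\Delta$ is a closed hyperbolic manifold. It remains to show that $\Delta$ is large. (The modulus $2$ would not do: $\operatorname{diag}(-1,1,\dots,1)$ lies in $\Theta(2)$ and has order 2.)

**Step 2: translates of a hyperplane are disjoint or equal.** Let $\sigma=\operatorname{diag}(-1,1,\dots,1)\in\Theta$, the reflection in $\Pi=\{x_1=0\}$. For $\gamma\in\Theta$, $\gamma\sigma\gamma^{-1}$ is the reflection in $\gamma\Pi$, and a hyperplane and its reflection determine each other. So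
$$E:=\operatorname{Stab}_\Delta(\Pi)=\{\gamma\in\Delta:\gamma\sigma=\sigma\gamma\}.$$
The next argument is Millson's. Let $\gamma\in\Delta$ with $y=\gamma z$, $y,z\in\Pi$. As $\Delta$ is normal in $\Theta$, $\gamma'=\sigma\gamma\sigma\in\Delta$, and $\gamma'z=\sigma\gamma z=\sigma y=y=\gamma z$. So $\gamma^{-1}\gamma'\in\Delta$ fixes $z$ and is trivial. Thus $\gamma$ commutes with $\sigma$, and $\gamma\Pi=\Pi$. Translating, any two of the hyperplanes $\gamma\Pi$, $\gamma\in\Delta$, are disjoint or equal.

Only finitely many of them meet a given compact set: if $\gamma\Pi$ meets it, then the element $\gamma\sigma\gamma^{-1}$ of the discrete group $\Theta$ fixes a point of it, and there are only finitely many such elements.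

**Step 3: the tree.** Call the components of $\mathbb H^n\setminus\bigcup_{\gamma\in\Delta}\gamma\Pi$ *regions*. Each point of a translate $\Pi'$ has a ball around it meeting no other translate. Each of the two halves of the ball lies in one region, and since $\Pi'$ is connected, all the half-balls on the same side of $\Pi'$ lie in the same region. So there are exactly two regions whose closures meet $\Pi'$, one on each side, and their closures contain $\Pi'$. Let $\mathcal T$ be the graph whose vertices are the regions and whose edges are the translates, each joining its two adjacent regions.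

The graph is connected. Join points of two regions by a geodesic segment. It is compact, so it meets finitely many translates. It is contained in none of them, so it meets each in at most one point, and these points are distinct because the translates are disjoint. At each such point it crosses one translate from one adjacent region to the other. This gives a path in $\mathcal T$.

Every edge separates. The ends of the edge $\Pi'$ lie on different sides of $\Pi'$, and every region, being connected, lies on one side. An edge $\Pi''\neq\Pi'$ joins regions on the same side, because $\Pi''$ is disjoint from $\Pi'$ and a small ball around a point of $\Pi''$ meets both its ends and not $\Pi'$. A connected graph in which every edge separates is a tree.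

The group $\Delta$ acts on $\mathcal T$, transitively on edges. It acts without inversions: an element of $E$ commutes with $\operatorname{diag}(-1,1,\dots,1)$, so it has the form $\operatorname{diag}(a,\gamma_0)$. Here $a^2=1$, and $a\equiv1\bmod3$ gives $a=1$. So
$$\text{every element of }E\text{ preserves the coordinate }x_1,\tag{8}$$
and in particular the sides of $\Pi$. Let $\Omega_\pm$ be the two regions adjacent to $\Pi$, with $\Omega_\pm\subset\{\pm x_1>0\}$, and let $A_\pm$ be their stabilizers in $\Delta$. Then $E\le A_\pm$.

**Step 4: $[A_\pm:E]=\infty$.** This is what will make the tree branch enough. Fix a sign $\epsilon=\pm1$ and write $\Omega$ and $A$ for the region with $\epsilon x_1>0$ and its stabilizer. Suppose $[A:E]<\infty$.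

First, $x_1$ is then bounded on $\overline\Omega$. Write $\mathbb H^n=\Delta S$ with $S$ compact. Cover $S$ by finitely many open balls. Each meets finitely many translates, and so is cut into finitely many components. A region whose closure meets $S$ contains one of these components. So only finitely many regions have closures meeting $S$. If $x\in\overline\Omega$ and $x=\gamma s$ with $s\in S$, then $s\in\gamma^{-1}\overline\Omega$. So $\gamma^{-1}\Omega$ is one of finitely many regions, and $\gamma^{-1}A$ is one of finitely many cosets. Hence $\gamma\in A\gamma_1\cup\dots\cup A\gamma_k$ for fixed $\gamma_i$, and $\overline\Omega\subset A\cdot S'$ with $S'=\bigcup\gamma_iS$ compact. Writing $A$ as a finite union of cosets $Ea'$, we get $\overline\Omega\subset E\cdot S''$ with $S''$ compact. By (8), $x_1$ is bounded on $\overline\Omega$.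

Next we shoot rays. For $x\in\Pi$ let $r_x(t)=\cosh t\,x+\epsilon\sinh t\,e_1$, $t\ge0$, where $e_1$ is the first basis vector. This is the ray leaving $\Pi$ orthogonally at $x$ toward $\Omega$. It is in $\Omega$ for small $t>0$. Its first coordinate is $\epsilon\sinh t$, which is unbounded, so it leaves $\Omega$. Its first exit point lies on a translate $\Pi_i$, which is not $\Pi$, and $\Omega$ is adjacent to $\Pi_i$, so $\Pi_i\subset\overline\Omega$. Let $H_i$ be the open half-space bounded by $\Pi_i$ and disjoint from $\Omega$. We have
$$\Pi\cap\overline{H_i}=\emptyset,\tag{9}$$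
because $\Pi\subset\overline\Omega$ is disjoint from the open set $H_i$, and $\Pi\cap\Pi_i=\emptyset$. Since $r_x$ starts off $\Pi_i$, it is not contained in $\Pi_i$ and meets $\Pi_i$ only once, crossing it. So $r_x$ enters $H_i$ and stays there.

For distinct adjacent translates $\Pi_i,\Pi_j\ne\Pi$ of $\Omega$, the half-spaces $H_i,H_j$ are disjoint. Indeed $\Pi_i\subset\overline\Omega$ misses $H_j$, so the connected set $H_j$ is either disjoint from $H_i$ or contained in it. If $H_j\subset H_i$, then $\Pi_j\subset\overline{H_i}$, so $\Pi_j\subset H_i$ as $\Pi_i\cap\Pi_j=\emptyset$. But $\Pi_j\subset\overline\Omega$ is disjoint from $H_i$, a contradiction.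

A ray that enters some $H_i$ stays in it, since by (9) it starts outside $\overline{H_i}$ and so can meet $\Pi_i$ only once. Hence no ray enters two of them. So the sets $\{x\in\Pi:r_x\text{ enters }H_i\}$ are pairwise disjoint. They are open and cover $\Pi$. As $\Pi$ is connected, a single $i$ serves all $x\in\Pi$.

This is impossible: one half-space missing $\Pi$ would have to catch all the rays. To see it, let $H_i=\{y\in\mathbb H^n:b(y,\nu)>0\}$ with $f(\nu)=1$. By (9), $b(x,\nu)<0$ for all $x\in\Pi$. Since $r_x(t)\in H_i$ for large $t$,
$$\cosh t\;b(x,\nu)+\epsilon\sinh t\;b(e_1,\nu)>0 .$$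
Multiplying by $2e^{-t}$ and letting $t\to\infty$ gives $b(x,\nu)\ge-\epsilon\,b(e_1,\nu)$. So $b(\cdot,\nu)$ is bounded below on $\Pi$ by a constant. As $n\ge2$, we may choose $x\in\Pi$ and a unit vector $w$ tangent to $\Pi$ at $x$. The points $x(t)=\cosh t\,x+\sinh t\,w$ lie in $\Pi$ for all $t\in\mathbb R$, and
$$b(x(t),\nu)+b(x(-t),\nu)=2\cosh t\;b(x,\nu)\to-\infty,$$
a contradiction. So $[A:E]=\infty$.

**Step 5: a finite quotient in which the indices are still at least 3.** Choose three elements in distinct cosets $aE$ of $E$ in $A_+$, and three in distinct cosets in $A_-$. Let $\delta_1,\dots,\delta_k$ be the quotients $a^{-1}a'$ of distinct chosen elements of the same $A_\pm$. They lie in $\Delta\setminus E$, so $\sigma\delta_i\sigma\delta_i^{-1}\neq1$. A nonzero element of $\mathbb Z[\sqrt2]$ is not divisible by any sufficiently large integer. So there is $N$ divisible by $3$ with $\sigma\delta_i\sigma\delta_i^{-1}\notin\Theta(N)$ for all $i$. Then $\Theta(N)\le\Delta$; let $\rho:\Delta\to\Delta/\Theta(N)$ be the projection.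

If $\rho(\delta_i)\in\rho(E)$, then $\delta_i=e\eta$ with $e\in E$, $\eta\in\Theta(N)$. Since $e$ commutes with $\sigma$ and $\Theta(N)$ is normal in $\Theta$,
$$\sigma\delta_i\sigma\delta_i^{-1}=e\,(\sigma\eta\sigma)\,\eta^{-1}e^{-1}\in\Theta(N),$$
a contradiction. So the three chosen elements of $A_\pm$ stay in distinct cosets, and $[\rho(A_\pm):\rho(E)]\ge3$.

**Step 6: the quotient graph has a free fundamental group of rank at least 2.** Put $\mathcal G=\Theta(N)\backslash\mathcal T$, a connected graph, since the action is without inversions. The group $\Theta(N)$ surjects onto $\pi_1(\mathcal G)$ (Serre, *Trees*, I.5.4). The reason is short. Fix a vertex $o$ of $\mathcal T$, and send $\gamma$ to the class of the image in $\mathcal G$ of the path from $o$ to $\gamma o$. This is a homomorphism, because in a tree the path from $o$ to $\gamma\gamma'o$ is homotopic to the path from $o$ to $\gamma o$ followed by $\gamma$ applied to the path from $o$ to $\gamma'o$. It is onto, because a closed path in $\mathcal G$ at the image of $o$ can be lifted edge by edge, starting at $o$: some lift of the next edge starts at a $\Theta(N)$-translate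 of the current vertex, so a translate of that lift starts at the current vertex. The lifted path ends at some $\gamma o$ with $\gamma\in\Theta(N)$.

Now count. Since $\Delta$ is transitive on edges with stabilizer $E$ and $\Theta(N)$ is normal, $\mathcal G$ has exactly $e:=|\rho(\Delta)|/|\rho(E)|$ edges. Every vertex of $\mathcal T$ is an end of some translate of $\Pi$, so it is $\Delta$-equivalent to $\Omega_+$ or $\Omega_-$. Hence by Step 5 the number of vertices is at most
$$\frac{|\rho(\Delta)|}{|\rho(A_+)|}+\frac{|\rho(\Delta)|}{|\rho(A_-)|}\le\frac23\,e .$$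
So $\mathcal G$ is finite, and $\pi_1(\mathcal G)$ is free of rank
$$\#\text{edges}-\#\text{vertices}+1\ge\frac e3+1>1,$$
that is, of rank at least $2$. Thus $\Theta(N)$, of finite index in $\Delta$, surjects onto $F_2$, and $\Delta=\pi_1(\mathbb H^n/\Delta)$ is large. Theorem B applied to $N=\mathbb H^n/\Delta$ gives primitive length equivalent, eigenvalue inequivalent closed hyperbolic manifolds in dimension $n$. $\blacksquare$

The bound $3$ in Step 5 is what the count needs: with indices $2$ and $2$ it yields only rank $\ge1$. The infinite dihedral group acting on a subdivided line, with trivial edge stabilizer and vertex stabilizers of order $2$, shows that nothing better can be expected then. It contains $\mathbb Z$ with index $2$, so no finite-index subgroup surjects onto $F_2$.
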